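
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Point components of Julia sets of polynomial\\ diffeomorphisms of $\mathbb{C}^2$}


\begin{abstract}
Let $f$ be a polynomial diffeomorphism of $\mathbb{C}^2$ of dynamical degree $d\ge 2$, with Julia set $J$ and equilibrium measure $\mu$. We prove that if $J$ is disconnected, then for $\mu$-almost every $x$ the connected component of $x$ in $J$ is $\{x\}$. This answers a question of Dujardin. More generally, for an ergodic measure with one positive and one negative Lyapunov exponent, we characterize the property that almost every point is a component of $K=K^+\cap K^-$ by the corresponding property of the slices of $K^{\pm}$ by unstable and stable leaves. The method is to cross two thin tubes of definite length, one along the local stable disk and one along the local unstable disk of a generic point.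
\end{abstract}

\section{The question and the results}

\subsection{Setting}

Let $f:\mathbb{C}^2\to\mathbb{C}^2$ be a polynomial automorphism of dynamical degree $d\ge2$; equivalently, up to conjugacy, $f$ is a composition of generalized H\'enon maps. The statements below are invariant under conjugacy, so we assume that $f$ is such a composition. Let $K^{+}$ (resp.\ $K^-$) be the set of points with bounded forward (resp.\ backward) orbit, and put
\[
K=K^+\cap K^-,\qquad J^{\pm}=\partial K^{\pm},\qquad J=J^+\cap J^- .
\]
The sets $K^\pm$ are closed and invariant, and $K$ is compact. Since $J^\pm\subset K^\pm$, we have $J\subset K$. The Green functions $G^{\pm}(z)=\lim_{n\to\infty} d^{-n}\log^+\|f^{\pm n}(z)\|$ define closed positive currents $T^{\pm}=dd^cG^{\pm}$, and $\mu=T^+\wedge T^-$ is the equilibrium measure. It is supported in $J$, and it is the unique measure of maximal entropy, with entropy $\log d$. It is ergodic and has Lyapunov exponents $\lambda^+>0>\lambda^-$; see Bedford and Smillie \cite{BS3}.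

For $\mu$-almost every $p$ there are an unstable leaf $W^u(p)$ and a stable leaf $W^s(p)$, the Pesin manifolds of $p$, which are immersed copies of $\mathbb{C}$. The restriction $T^+|_{W^u(p)}$ is a positive measure on $W^u(p)$, equivalent to the unstable conditional of $\mu$; the measure $T^-|_{W^s(p)}$ plays the same role on $W^s(p)$.

If $J$ is disconnected, there is at least one way to cut $J$ into two pieces. Does the dynamics spread this one cut over $J$ so thoroughly that typical points are separated from everything else? Dujardin \cite{Duj} asked: \emph{if $J$ is disconnected, is almost every connected component of $J$ a point}, that is, is the component of $x$ in $J$ equal to $\{x\}$ for $\mu$-a.e.\ $x$? The answer is yes.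

\subsection{What the slices say}

Along leaves, the corresponding statement is known:

\begin{quote}
(\textbf{S}) \emph{If $J$ is disconnected, then for $\mu$-a.e.\ $p$ and $T^+|_{W^u(p)}$-a.e.\ $x$, the component of $x$ in $K^+\cap W^u(p)$ is $\{x\}$; and for $\mu$-a.e.\ $p$ and $T^-|_{W^s(p)}$-a.e.\ $x$, the component of $x$ in $K^-\cap W^s(p)$ is $\{x\}$.}
\end{quote}

Components in a leaf are always taken in the leaf topology. This topology is finer than the one induced from $\mathbb{C}^2$, so a point that is a component for the induced topology is also one for the leaf topology.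

It is also known that the answer to the question is positive when $f$ is uniformly hyperbolic on $J$. In that case a neighborhood of $x$ in $J$ is a product of pieces of $J\cap W^u(x)$ and $J\cap W^s(x)$, and components of a product are products of components. So one would guess that the answer is positive in general. But without uniform hyperbolicity there is no product structure: points of $K$ close to a generic $x$ need not have stable or unstable manifolds of any definite size. Slices through $x$ alone do not suffice either: in $\mathbb{C}^2$ with coordinates $(u,s)$ the diagonal disk $\{u=s,\ |u|\le1\}$ meets each of the axes $\{s=0\}$ and $\{u=0\}$ only at the origin, and yet it is a continuum. We must exclude that $K$ contains a continuum through $x$ which leaves both leaves at once.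

\subsection{Results}

The argument works for more measures than $\mu$. Let $\nu$ be an ergodic $f$-invariant probability measure on $K$ with Lyapunov exponents $\lambda^+>0>\lambda^-$; we call such a measure \emph{hyperbolic}. Let $\mathcal R\subset K$ be the invariant set of full $\nu$-measure of regular points (Section~\ref{sec:charts}). For $p\in\mathcal R$ put
\[
W^u(p)=\Big\{z:\limsup_{n\to\infty}\tfrac1n\log\|f^{-n}(z)-f^{-n}(p)\|<0\Big\},
\]
and let $W^s(p)$ be the same set for $f^{-1}$; for $\nu=\mu$ these are the leaves considered above. In Section~\ref{sec:leaves} we show that $W^u(p)$ is an increasing union of embedded holomorphic disks, which defines its leaf topology. Clearly $W^u(p)\subset K^-$ and $W^s(p)\subset K^+$. Let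
\[
\begin{aligned}
Z^u&=\{x\in\mathcal R:\ \text{the component of $x$ in $K^+\cap W^u(x)$ is $\{x\}$}\},\\
Z^s&=\{x\in\mathcal R:\ \text{the component of $x$ in $K^-\cap W^s(x)$ is $\{x\}$}\}.
\end{aligned}
\]
We do not discuss the measurability of these sets and use the outer measure $\nu^*$.

\begin{theorem}\label{thm:A}
If $J$ is disconnected, then $\mu$-a.e.\ $x$ has a neighborhood basis in $K$ consisting of clopen subsets of $K$. Hence the component of $x$ in $K$, and a fortiori in $J$, is $\{x\}$.
\end{theorem}

\begin{theorem}\label{thm:B}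
For a hyperbolic measure $\nu$ the following are equivalent:
\begin{enumerate}
\item[(a)] $Z^u$ and $Z^s$ both have positive outer $\nu$-measure;
\item[(b)] $\nu$-a.e.\ $x$ has a neighborhood basis in $K$ of clopen subsets of $K$;
\item[(c)] the set of $x$ whose component in $K$ is $\{x\}$ has positive outer $\nu$-measure.
\end{enumerate}
\end{theorem}

For example, let $p$ be a saddle fixed point and $\nu=\delta_p$. Then Theorem~\ref{thm:B} says that $\{p\}$ is a component of $K$ if and only if it is a component of both $K^+\cap W^u(p)$ and $K^-\cap W^s(p)$. If only one of the two slice conditions is available, our method still determines a component of $K^+$ or $K^-$ locally.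

\begin{theorem}\label{thm:C}
If $Z^u$ has positive outer $\nu$-measure, then for $\nu$-a.e.\ $x$ there is a compact neighborhood $P(x)$ of $x$ such that the component of $x$ in $K^+\cap P(x)$ is exactly the closed local stable disk $\overline{W^s_{loc}(x)}$. If $Z^s$ has positive outer $\nu$-measure, then for $\nu$-a.e.\ $x$ the component of $x$ in $K^-\cap P(x)$ is $\overline{W^u_{loc}(x)}$.
\end{theorem}

Here $P(x)$ is a Pesin box (Section~\ref{sec:charts}), and $W^{u}_{loc}(x)$, $W^s_{loc}(x)$ are graphs across it (Section~\ref{sec:disks}).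

\begin{corollary}\label{cor}
Almost every component of $J$ is a point if and only if $J$ is disconnected. In that case the set of points that are components of $K$ is uncountable and dense in $\operatorname{supp}\mu$.
\end{corollary}

We shall use the following topological fact.
\begin{quote}
(\textbf{Q}) \emph{In a compact Hausdorff space $X$, the component of a point is the intersection of the clopen sets containing it. Consequently, if the component of $x$ is contained in an open set $V$, then there is a clopen set $Y$ with $x\in Y\subset V$.}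
\end{quote}
(The second sentence follows by compactness of $X\setminus V$, since finite intersections of clopen sets are clopen.)

\section{The idea in a linear model}\label{sec:model}

To explain the idea, imagine that $f$ has a fixed point and that, in suitable coordinates near it, the fixed point is $0$ and $f$ is linear on the bidisk $B=\{|u|\le1,\ |s|\le1\}$, namely $f(u,s)=(au,bs)$ with $|a|>1>|b|$. Suppose that $\{0\}$ is a component both of the slice of $K^+$ by the disk $\{s=0,\,|u|\le 1\}$ and of the slice of $K^-$ by $\{u=0,\,|s|\le 1\}$. We want small clopen neighborhoods of $0$ in $K$.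

\emph{First attempt.} By (\textbf{Q}) there is an open set $\Omega\ni0$ with closure in $\{|u|<1\}$, as small as we like, such that $\partial\Omega\times\{0\}$ misses $K^+$. Since $K^+$ is closed and $\partial\Omega$ is compact, there is $\delta\in(0,1]$ such that $\partial\Omega\times\{|s|\le\delta\}$ misses $K^+$. Similarly there are $\Omega'$ and $\delta'$ such that $\{|u|\le\delta'\}\times\partial\Omega'$ misses $K^-$. If $\Omega\subset\{|u|\le\delta'\}$ and $\Omega'\subset\{|s|\le\delta\}$, then the boundary of $\Omega\times\Omega'$ misses $K^+\cap K^-=K$ and we are done. But $\delta$ depends on $\Omega$ and $\delta'$ on $\Omega'$, so the two requirements are circular. We would like to make $\Omega$ small without losing control of $\delta$.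

\emph{The dynamics breaks the circle.} Keep $\Omega$ and $\delta$ fixed and choose $N$ with $|b|^N\le\delta$. Let $u\in a^{-N}\partial\Omega$ and $|s|\le1$. The points $(a^ju,b^js)$, $0\le j\le N$, stay in $B$, and
\[
f^N(u,s)=(a^Nu,b^Ns)\in\partial\Omega\times\{|s|\le\delta\}
\]
is not in $K^+$. Hence $(u,s)\notin K^+$. So the tube $a^{-N}\Omega\times\{|s|\le1\}$, whose width tends to $0$ but whose \emph{length is fixed}, has lateral boundary disjoint from $K^+$. In the same way, if $|a|^{-M}\le\delta'$, then $\{|u|\le1\}\times b^M\partial\Omega'$ misses $K^-$. The two tubes cross in $U=a^{-N}\Omega\times b^M\Omega'$, and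
\[
\partial U\subset\big(a^{-N}\partial\Omega\times\{|s|\le1\}\big)\cup\big(\{|u|\le1\}\times b^M\partial\Omega'\big)
\]
misses $K$. So $K\cap U=K\cap\overline U$ is a clopen neighborhood of $0$ in $K$, and its diameter tends to $0$ as $N,M\to\infty$. See Figure~\ref{fig}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!25] (-0.16,-1.6) rectangle (0.16,1.6);
\fill[gray!25] (-1.6,-0.12) rectangle (1.6,0.12);
\fill[gray!65] (-0.16,-0.12) rectangle (0.16,0.12);
\draw (-1.6,-1.6) rectangle (1.6,1.6);
\draw[thick] (-0.16,-1.6) -- (-0.16,1.6);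
\draw[thick] (0.16,-1.6) -- (0.16,1.6);
\draw[thick,dashed] (-1.6,-0.12) -- (1.6,-0.12);
\draw[thick,dashed] (-1.6,0.12) -- (1.6,0.12);
\node[right] at (0.18,1.1) {\small sides miss $K^+$};
\node[below] at (-0.9,-0.14) {\small miss $K^-$};
\node[right] at (1.65,0) {$u$};
\node[above] at (0,1.65) {$s$};
\end{tikzpicture}
\caption{Two tubes of definite length crossing in a box around a point. The long sides (solid) of the vertical tube miss $K^+$, and those (dashed) of the horizontal tube miss $K^-$. The boundary of the dark intersection therefore misses $K=K^+\cap K^-$. Each of the coordinates $u$ and $s$ is complex.}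
\label{fig}
\end{figure}

In general $f$ is not linear near a generic $x$, and three difficulties arise.
\begin{enumerate}
\item The point $x$ is in general not periodic, so the initial box is taken at $f^N(x)$ for the vertical tube and at $f^{-M}(x)$ for the horizontal one, and $\Omega,\delta$ must not depend on $N$. Lusin's theorem and recurrence provide this (Section~\ref{sec:boxes}).
\item We work in charts along the orbit of $x$ whose size varies, and the maps between them are only nearly linear. The tube becomes the set of points of $K^+$ that stay in the charts for $N$ steps and then lie over $\overline\Omega$. We must show that such points never reach the boundary of a chart at times $1,\dots,N$; otherwise the tube might not be open in $K^+\cap P(x)$. This holds because the contraction along the orbit beats the variation of the chart size (Section~\ref{sec:tubes}).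
\item Nearby points of $K$ have no regularity. We therefore only use estimates for \emph{pairs} of points which both stay in the charts along the orbit of $x$ (Sections~\ref{sec:charts} and~\ref{sec:disks}).
\end{enumerate}

\section{Charts along a regular orbit}\label{sec:charts}

Fix a hyperbolic measure $\nu$ and write $x_j=f^j(x)$. We use the norm $|(u,s)|=\max(|u|,|s|)$ on chart space and the Euclidean norm $\|\cdot\|$ on the ambient $\mathbb{C}^2$; norms of linear maps are the corresponding operator norms. Put
\[
\lambda=\min(\lambda^+,-\lambda^-),\qquad \kappa=e^{-\lambda/2}.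
\]
The number $\kappa$ is the contraction rate that we want in the charts. It is weaker than $e^{-\lambda}$, which leaves room for two kinds of error. The first is the nonlinearity in the charts, which will be bounded by a constant $\tau>0$ with $e^{-7\lambda/8}+\tau\le\kappa$ and $e^{7\lambda/8}-\tau\ge\kappa^{-1}$. The second is the variation of the charts along the orbit, of rate $\varepsilon\in(0,\lambda/8]$. With $\theta=e^{\lambda-\varepsilon}\ge e^{7\lambda/8}$ we have
\begin{equation}\label{eq:const}
\theta^{-1}+\tau\le\kappa,\qquad \theta-\tau\ge\kappa^{-1},\qquad \kappa e^{2\varepsilon}<1 .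
\end{equation}
Throughout $\varepsilon=\lambda/8$, except at one place in the proof of Lemma~\ref{lem:leaf}, where a smaller value is needed. The numbers $\kappa$ and $\tau$ do not depend on $\varepsilon$.

\paragraph{Regular points.} By Oseledets' theorem there is an invariant Borel set $\mathcal R\subset K$ with $\nu(\mathcal R)=1$ and, over $\mathcal R$, a measurable $Df$-invariant splitting $\mathbb{C}^2=E^u_x\oplus E^s_x$ into complex lines such that, as $n\to\pm\infty$,
\[
\tfrac1n\log\|Df^n|_{E^u_x}\|\to\lambda^+,\qquad \tfrac1n\log\|Df^n|_{E^s_x}\|\to\lambda^-,\qquad \tfrac1n\log\sin\angle(E^u_{x_n},E^s_{x_n})\to0 .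
\]

\paragraph{Adapted norms.} To see expansion and contraction already after one iterate, put
\[
|v|'=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{-n}v\|\quad(v\in E^u_x),\qquad
|v|'=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{n}v\|\quad(v\in E^s_x).
\]
These are finite and $|v|'\ge\|v\|$. Shifting the index in the supremum gives $|Df\,v|'\ge\theta|v|'$ on $E^u$ and $|Df\,v|'\le\theta^{-1}|v|'$ on $E^s$. Choose $e^u_x\in E^u_x$ and $e^s_x\in E^s_x$, measurable in $x$, with $|e^u_x|'=|e^s_x|'=1$, and put
\[
L_x(u,s)=u\,e^u_x+s\,e^s_x,\qquad \ell(x)=\|L_x^{-1}\| .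
\]
As $\|e^u_x\|,\|e^s_x\|\le1$, we have $\|L_x\|\le2$, hence $\ell(x)\ge\frac12$. The price of the adapted norms is that $\ell$ may be unbounded; but it grows at most subexponentially along orbits.

\begin{lemma}\label{lem:tempered}
For $x\in\mathcal R$, $\limsup_{|m|\to\infty}\frac1{|m|}\log\ell(x_m)\le0$.
\end{lemma}

\begin{proof}
Let $c_u(x)=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{-n}|_{E^u_x}\|$ and $c_s(x)=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{n}|_{E^s_x}\|$. If $v=u\,e^u_x+s\,e^s_x$, then $\|u\,e^u_x\|\le\|v\|/\sin\angle(E^u_x,E^s_x)$, and $\|e^u_x\|=1/c_u(x)$ because $|e^u_x|'=1$. With the same bound for $s$ this gives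
\[
\ell\le\max(c_u,c_s)/\sin\angle(E^u,E^s).
\]
The angle is subexponential along orbits, so it suffices to bound $c_u$ and $c_s$. Let $S_k=\log\|Df^k|_{E^u_x}\|$ for $k\in\mathbb{Z}$ and let $0<\eta<\varepsilon$. There is $C$ with $|S_k-k\lambda^+|\le\eta|k|+C$ for all $k$. Since $E^u$ is one-dimensional, $\log\|Df^{-n}|_{E^u_{x_m}}\|=S_{m-n}-S_m$ for $n\ge 0$, and
\[
S_{m-n}-S_m\le -n\lambda^++\eta|m-n|+\eta|m|+2C\le -n\lambda+\eta n+2\eta|m|+2C .
\]
Hence $\log c_u(x_m)\le\sup_{n\ge0}[n(\eta-\varepsilon)+2\eta|m|+2C]=2\eta|m|+2C$. For $c_s$ let $S'_k=\log\|Df^k|_{E^s_x}\|$, with $|S_k'-k\lambda^-|\le\eta|k|+C$ after enlarging $C$. Then $\log\|Df^{n}|_{E^s_{x_m}}\|=S'_{m+n}-S'_m\le -n\lambda+\eta n+2\eta|m|+2C$, and the same bound follows. Finally let $\eta\to0$.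
\end{proof}

\paragraph{Boxes.} Let $A$ bound $\|D^2f\|$ and $\|D^2f^{-1}\|$ on a closed ball containing the closed $1$-neighborhood of $K$. Fix $c\in(0,\frac14]$ with $4Ac\,e^{\lambda/8}\le\tau$; like $\kappa$ and $\tau$, it does not depend on $\varepsilon$. Put
\[
q(x)=c\,\inf_{m\in\mathbb{Z}}\frac{e^{\varepsilon|m|}}{\ell(x_m)} .
\]
By Lemma~\ref{lem:tempered}, $q(x)>0$. Taking $m=0$ and $\ell\ge\frac12$, and comparing $|m|$ with $|m\pm1|$, we get
\begin{equation}\label{eq:q}
q(x)\le\frac{c}{\ell(x)}\le2c,\qquad e^{-\varepsilon}\le\frac{q(x_1)}{q(x)}\le e^{\varepsilon},\qquad \ell(x_m)\le\frac{c\,e^{\varepsilon|m|}}{q(x)} .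
\end{equation}
Let
\[
\psi_x(v)=x+L_xv,\quad Q(x)=\{|v|<q(x)\},\quad P(x)=\psi_x(\overline{Q(x)}),\quad F_x=\psi_{x_1}^{-1}\circ f\circ\psi_x .
\]
If $v\in\overline{Q(x)}$, then $\|L_xv\|\le2q(x)\le4c\le1$, so $P(x)$ lies in the closed $1$-neighborhood of $K$.

\begin{lemma}\label{lem:cones}
Let $x\in\mathcal R$ and $v,v'\in\overline{Q(x)}$, and write $v-v'=(\Delta u,\Delta s)$ and $F_xv-F_xv'=(\Delta u',\Delta s')$.
\begin{enumerate}
\item[(i)] If $|\Delta u|\ge|\Delta s|$, then $|\Delta u'|\ge\kappa^{-1}|\Delta u|$ and $|\Delta s'|\le\kappa|\Delta u|\le\kappa^2|\Delta u'|$.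
\item[(ii)] If $|\Delta s|\ge|\Delta u|$, then $|\Delta s'|\le\kappa|\Delta s|$.
\end{enumerate}
The same statements hold for $F_x^{-1}$ on $\overline{Q(x_1)}$ with $u$ and $s$ exchanged.
\end{lemma}

\begin{proof}
We have $F_x(0)=0$, and $DF_x(0)=L_{x_1}^{-1}Df(x)L_x=\operatorname{diag}(a_x,b_x)$ with $|a_x|\ge\theta$ and $|b_x|\le\theta^{-1}$. Write $F_x=\operatorname{diag}(a_x,b_x)+R_x$. On $\overline{Q(x)}$, by \eqref{eq:q},
\[
\|DR_x(v)\|=\|L_{x_1}^{-1}\big(Df(x+L_xv)-Df(x)\big)L_x\|\le\ell(x_1)\cdot2Aq(x)\cdot2\le4Ac\,e^{\varepsilon}\le\tau ,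
\]
so $R_x$ is $\tau$-Lipschitz on this convex set. Likewise $F_x^{-1}=\operatorname{diag}(a_x^{-1},b_x^{-1})+R'_x$ with $\|DR'_x\|\le4A\ell(x)q(x_1)\le4Ae^{\varepsilon}\ell(x)q(x)\le4Ac\,e^\varepsilon\le\tau$ on $\overline{Q(x_1)}$. In case (i), $|v-v'|=|\Delta u|$, so \eqref{eq:const} gives $|\Delta u'|\ge(\theta-\tau)|\Delta u|\ge\kappa^{-1}|\Delta u|$ and $|\Delta s'|\le(\theta^{-1}+\tau)|\Delta u|\le\kappa|\Delta u|$. In case (ii), $|\Delta s'|\le(\theta^{-1}+\tau)|\Delta s|\le\kappa|\Delta s|$. For $F_x^{-1}$ the diagonal entries satisfy $|b_x^{-1}|\ge\theta$ and $|a_x^{-1}|\le\theta^{-1}$, and the same computation applies.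
\end{proof}

\paragraph{Symmetry.} The measure $\nu$ is also hyperbolic for $f^{-1}$, with exponents $-\lambda^->0>-\lambda^+$, hence with the same $\lambda$; the lines $E^u$ and $E^s$ exchange roles, and the definitions of the adapted norms and of $q$ are symmetric in time. So the set $\mathcal R$, the charts $\psi_x$ (up to the order of the coordinates), the function $q$ and the boxes $P(x)$ serve $f$ and $f^{-1}$ simultaneously, and everything below applies to $f^{-1}$ with $(u,+)$ and $(s,-)$ exchanged. This matters: the two tubes that we shall cross must live in the \emph{same} box.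

\section{Orbits in boxes and local disks}\label{sec:disks}

Let $x\in\mathcal R$. An \emph{orbit in boxes} on $[a,b]$, along the orbit of $x$, is a sequence $v_j=(u_j,s_j)\in\overline{Q(x_j)}$, $a\le j\le b$, with $F_{x_j}v_j=v_{j+1}$ for $a\le j<b$. The zero sequence is one; it is the orbit of $x$. Similarly, $v\in\overline{Q(x)}$ \emph{has its whole backward orbit in boxes} if there are $v_{-n}\in\overline{Q(x_{-n})}$, $n\ge0$, with $v_0=v$ and $F_{x_{-n}}v_{-n}=v_{-n+1}$ for $n\ge1$.

By Lemma~\ref{lem:cones}(i), if the difference of two orbits in boxes is horizontal ($|\Delta u|\ge|\Delta s|$) at one time, then it remains so as long as the orbits are in boxes. Hence the difference of two orbits is first vertical and contracted, and then horizontal and expanded (one of the two phases may be absent). In this section (i) and (ii) refer to Lemma~\ref{lem:cones}.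

\begin{lemma}\label{lem:orbits}
Let $v_j=(u_j,s_j)$ and $v'_j$ be orbits in boxes on $[a,b]$.
\begin{enumerate}
\item[(1)] If $|u_a|\ge|s_a|$, then $|u_b|\ge\kappa^{-(b-a)}|u_a|$. In general,
\[
|v_j|\le\max\big(\kappa^{j-a}|s_a|,\ \kappa^{b-j}|u_b|\big)\qquad(a\le j\le b).
\]
\item[(2)] If $v_b$ and $v'_b$ have the same $u$-coordinate, then $|v_b-v_b'|\le4c\,\kappa^{b-a}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Compare $(v_j)$ with the zero orbit. Once $|u_j|\ge|s_j|$, this persists, and $|u|$ is multiplied by at least $\kappa^{-1}$ at each step. This gives the first claim. Let $j^*$ be the first $j$ with $|u_j|\ge|s_j|$, or $b+1$ if there is none. For $j\ge j^*$ we have $|v_j|=|u_j|\le\kappa^{b-j}|u_b|$. For $j<j^*$, (ii) applies at all times $a,\dots,j-1$ and gives $|v_j|=|s_j|\le\kappa^{j-a}|s_a|$.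

(2) Let $\Delta_j=v_j-v'_j=(\Delta u_j,\Delta s_j)$ and suppose $\Delta_b\ne0$; then all $\Delta_j\ne0$. If $|\Delta u_j|\ge|\Delta s_j|$ for some $j$, then $\Delta u_j\ne0$, and by (i) $\Delta u_b\ne0$, contrary to assumption. So $|\Delta s_j|>|\Delta u_j|$ for all $j$, and (ii) gives $|\Delta_b|=|\Delta s_b|\le\kappa^{b-a}|\Delta s_a|\le\kappa^{b-a}\cdot2q(x_a)\le4c\,\kappa^{b-a}$.
\end{proof}

Statement (2) replaces product structure: two points that have shared a long past in the boxes are close as soon as their $u$-coordinates agree. In the limit of an infinite past it gives uniqueness in the following construction. Write $D(r)=\{u\in\mathbb{C}:|u|<r\}$.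

\begin{proposition}[Local unstable disks]\label{prop:disks}
For $x\in\mathcal R$ there is a holomorphic $1$-Lipschitz function $\varphi_x:D(q(x))\to\mathbb{C}$ with $\varphi_x(0)=0$ such that:
\begin{enumerate}
\item[(1)] each $(u,\varphi_x(u))$ has its whole backward orbit in boxes;
\item[(2)] if $v=(u,s)\in\overline{Q(x)}$ has its whole backward orbit in boxes and $|u|<q(x)$, then $s=\varphi_x(u)$;
\item[(3)] if $v\in\overline{Q(x)}$ has its whole backward orbit $(v_{-n})$ in boxes, then $|v_{-n}|\le\kappa^n|v|$ for all $n\ge0$.
\end{enumerate}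
Put $W^u_{loc}(x)=\psi_x(\operatorname{graph}\varphi_x)$. Then $W^u_{loc}(x_1)\subset f(W^u_{loc}(x))$ and $W^u_{loc}(x)\subset K^-$.
\end{proposition}

\begin{proof}
\emph{Graph transform.} Let $\varphi$ be holomorphic and $1$-Lipschitz on $D(q(x))$ with $\varphi(0)=0$; then $\operatorname{graph}\varphi\subset Q(x)$. By (i), the $u$-coordinate $g(u)$ of $F_x(u,\varphi(u))$ satisfies $|g(u)-g(u')|\ge\kappa^{-1}|u-u'|$, and $g(0)=0$. So $g$ is univalent, its only zero is $0$, and this zero is simple. On $|u|=\rho<q(x)$ we have $|g|\ge\kappa^{-1}\rho$, so by the argument principle every $w$ with $|w|<\kappa^{-1}\rho$ is taken once in $D(\rho)$. Letting $\rho\to q(x)$, we get $g(D(q(x)))\supset D(\kappa^{-1}q(x))\supset D(q(x_1))$. By (i) again, $F_x(\operatorname{graph}\varphi)$ contains the graph over $D(q(x_1))$ of a holomorphic $1$-Lipschitz function $\Gamma_x\varphi$ with $\Gamma_x\varphi(0)=0$.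

\emph{Limit.} Put $\varphi^{(n)}_x=\Gamma_{x_{-1}}\cdots\Gamma_{x_{-n}}(0)$. The points of its graph have $n$ backward steps in boxes. By Lemma~\ref{lem:orbits}(2) on $[-n,0]$, $|\varphi^{(n)}_x-\varphi^{(m)}_x|\le4c\,\kappa^n$ for $m\ge n$. So $\varphi_x^{(n)}$ converges uniformly to a holomorphic $1$-Lipschitz function $\varphi_x$ vanishing at $0$. For each $j$, the $j$-th preimage of $(u,\varphi_x(u))$ is the limit of the $j$-th preimages of $(u,\varphi_x^{(n)}(u))$, which lie in the closed box $\overline{Q(x_{-j})}$ for $n\ge j$. This proves (1).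

(2) Compare $v$ with $(u,\varphi_x(u))$ by Lemma~\ref{lem:orbits}(2) on $[-n,0]$ and let $n\to\infty$.

(3) Write $v_{-n}=(u_{-n},s_{-n})$ and suppose $|s_{-n}|>|u_{-n}|$ for some $n\ge 0$. Then $|s_{-i}|>|u_{-i}|$ for all $i\ge n$, since horizontality would persist up to time $-n$. By (ii), $|s_{-n}|\le\kappa^{i-n}|s_{-i}|\le2c\,\kappa^{i-n}\to0$ as $i\to\infty$, so $s_{-n}=0$, a contradiction. Hence $|v_{-n}|=|u_{-n}|$ for all $n\ge0$, and (i) gives $|u_{-n}|\le\kappa^n|u_0|$.

\emph{Last statements.} If $v\in\operatorname{graph}\varphi_{x_1}$, then by (3) its first preimage satisfies $|v_{-1}|\le\kappa|v|<\kappa q(x_1)<q(x)$, so by (2) $v_{-1}$ lies on $\operatorname{graph}\varphi_x$. The backward orbits of points of $W^u_{loc}(x)$ stay in the closed $1$-neighborhood of $K$ and are therefore bounded.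
\end{proof}

By symmetry there are local stable disks $W^s_{loc}(x)=\psi_x(\{u=\chi_x(s),\ |s|<q(x)\})$, with $\chi_x$ holomorphic, $1$-Lipschitz and $\chi_x(0)=0$, characterized by forward orbits in boxes.

\section{Global leaves}\label{sec:leaves}

The sets $Z^u$, $Z^s$ and the fact (\textbf{S}) speak about leaves, and the tubes will be built from local disks. This section makes the link. The only delicate point is that points of $W^u(p)$ are asymptotic to $p$ at an arbitrary exponential rate, while the charts are built for the rate $\kappa$.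

For $p\in\mathcal R$ put $D_n(p)=f^n(W^u_{loc}(p_{-n}))$, an embedded holomorphic disk. By Proposition~\ref{prop:disks}, $D_n(p)\subset D_{n+1}(p)$.

\begin{lemma}\label{lem:leaf}
Let $p\in\mathcal R$.
\begin{enumerate}
\item[(1)] $W^u(p)=\bigcup_{n\ge0}D_n(p)$.
\item[(2)] If $x\in W^u(p)\cap\mathcal R$, then $W^u(x)=W^u(p)$, and every disk $D_n(x)$ is contained in some $D_k(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Step 1.} If $\|f^{-n}(z)-p_{-n}\|\le C\kappa^n$ for all $n\ge0$, then $z\in D_n(p)$ for all $n\ge n_0$, where $n_0$ depends only on $p$ and $C$. Indeed, by \eqref{eq:q} and $\kappa e^{2\varepsilon}<1$ there is $n_0$ such that for $n\ge n_0$ the coordinate of $f^{-n}(z)$ in the chart at $p_{-n}$ has norm at most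
\[
\ell(p_{-n})\,C\kappa^n\le\frac{c}{q(p)}e^{\varepsilon n}C\kappa^n<e^{-\varepsilon n}q(p)\le q(p_{-n}) .
\]
So for such $n$ the point $f^{-n}(z)$ has its whole backward orbit in boxes, and Proposition~\ref{prop:disks}(2) places it on $W^u_{loc}(p_{-n})$.

\emph{Step 2.} If $z\in W^u(p)$, then $\|f^{-n}(z)-p_{-n}\|\le C'\kappa^n$ for all $n\ge0$ and some $C'$. To see this, let $\sigma>0$ and $C$ be such that $\|f^{-n}(z)-p_{-n}\|\le Ce^{-3\sigma n}$ for all $n\ge 0$. Use the charts constructed with $\varepsilon'=\min(\sigma,\lambda/8)$ in place of $\varepsilon$, and denote their data by $q',\ell'$. For all large $n$,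
\[
\ell'(p_{-n})\,Ce^{-3\sigma n}\le\frac{c}{q'(p)}\,Ce^{(\varepsilon'-3\sigma)n}<e^{-\varepsilon'n}q'(p)\le q'(p_{-n}),
\]
because $2\varepsilon'-3\sigma<0$. So for some $n_1$ the point $f^{-n_1}(z)$ has its whole backward orbit in these boxes. Proposition~\ref{prop:disks}(3) holds for them with the same $\kappa$ and gives $\|f^{-n}(z)-p_{-n}\|\le2\kappa^{n-n_1}q'(p_{-n_1})$ for $n\ge n_1$. Enlarge the constant to cover $n<n_1$.

(1) The inclusion $\subset$ follows from Steps 1 and 2. Conversely, if $z\in D_n(p)$, then Proposition~\ref{prop:disks}(3) gives $\|f^{-n-k}(z)-p_{-n-k}\|\le 2\kappa^kq(p_{-n})$ for $k\ge0$, so $z\in W^u(p)$.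

(2) The equality $W^u(x)=W^u(p)$ follows from the definition by the triangle inequality. By Step 2, $\|x_{-n}-p_{-n}\|\le C'\kappa^n$. For $w\in W^u_{loc}(x)$, Proposition~\ref{prop:disks}(3) gives $\|f^{-n}(w)-x_{-n}\|\le2\kappa^nq(x)\le\kappa^n$, as $2q\le4c\le1$. So $\|f^{-n}(w)-p_{-n}\|\le(C'+1)\kappa^n$ with a constant independent of $w$. Step 1 yields one $n_0$ with $W^u_{loc}(x)\subset D_{n_0}(p)$. Since $x_{-n}\in W^u(p_{-n})\cap\mathcal R$, the same argument gives $W^u_{loc}(x_{-n})\subset D_m(p_{-n})$ for some $m$, and applying $f^n$ we get $D_n(x)\subset D_{n+m}(p)$.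
\end{proof}

\paragraph{Leaf topology.} Each $D_n(p)$ is an embedded disk, so it carries the topology induced from $\mathbb{C}^2$. The inclusion $D_n(p)\subset D_{n+1}(p)$ is a continuous injection of surfaces, hence open. Declare $U\subset W^u(p)$ open if $U\cap D_n(p)$ is open in $D_n(p)$ for all $n$. Then every $D_n(p)$ is open in $W^u(p)$ and keeps its own topology, and the leaf topology is finer than the one induced from $\mathbb{C}^2$. By Lemma~\ref{lem:leaf}(2), used in both directions, a point $x\in W^u(p)\cap\mathcal R$ defines the same topology on $W^u(x)=W^u(p)$.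

\begin{lemma}\label{lem:local}
Let $x\in\mathcal R$. Then $x\in Z^u$ if and only if the component of $x$ in $K^+\cap W^u_{loc}(x)$ is $\{x\}$.
\end{lemma}

\begin{proof}
If $x\in Z^u$, then a connected subset of $K^+\cap W^u_{loc}(x)$ containing $x$ is connected in the leaf topology, because $W^u_{loc}(x)=D_0(x)$; hence it is $\{x\}$. Conversely, suppose that the local component is $\{x\}$. Let $0<r<q(x)$, let $V$ be the part of $W^u_{loc}(x)$ over $D(r)$, and let $X=K^+\cap\overline V$, where $\overline V$ is the part over $\overline{D(r)}$. The set $X$ is compact and the component of $x$ in $X$ is $\{x\}$, so by (\textbf{Q}) there is a clopen $Y\subset X$ with $x\in Y\subset V$. Then $Y$ is compact, and it is open in $K^+\cap V$, hence open in $K^+\cap W^u(x)$. So $Y$ is clopen in $K^+\cap W^u(x)$ and contains the component of $x$ there. That component is therefore a connected subset of $X$ containing $x$, hence equals $\{x\}$.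
\end{proof}

\section{Boxes of uniform size}\label{sec:boxes}

We now find $\Omega$ and $\delta$ as in Section~\ref{sec:model}, the same for a set of points of positive measure. At a single point of $Z^u$ they exist by (\textbf{Q}). To pass to nearby points we need the local disks to depend continuously on the point, and this holds on a large compact set.

\begin{lemma}\label{lem:box}
Suppose $Z^u$ has positive outer $\nu$-measure. Then there are a Borel set $\Lambda'\subset\mathcal R$ with $\nu(\Lambda')>0$, numbers $r,\delta>0$ and an open set $\Omega\ni0$ with $\overline\Omega\subset D(r)$ such that for every $x\in\Lambda'$ we have $q(x)>r$ and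
\[
u\in\partial\Omega,\quad|s-\varphi_x(u)|\le\delta\ \Longrightarrow\ \psi_x(u,s)\notin K^+ .
\]
\end{lemma}

\begin{proof}
\emph{A compact set meeting $Z^u$.} Let $\alpha=\nu^*(Z^u)>0$. By Lusin's theorem, applied to countably many functions with summable losses, there is a compact $\Lambda\subset\mathcal R$ with $\nu(\Lambda)>1-\alpha$ on which all maps $x\mapsto L_{x_{-j}}$ and $x\mapsto q(x_{-j})$, $j\ge0$, are continuous. Replacing $\Lambda$ by $\operatorname{supp}(\nu|_\Lambda)$, we may assume that nonempty relatively open subsets of $\Lambda$ have positive measure. If $\Lambda\cap Z^u$ were empty, then $\alpha\le1-\nu(\Lambda)<\alpha$. Fix $x^*\in\Lambda\cap Z^u$.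

\emph{Continuity of the disks.} The map $(x,u)\mapsto\varphi_x(u)$ is continuous on $\{x\in\Lambda,\ |u|<q(x)\}$. Indeed, let $(x^{(k)},u_k)\to(x,u)$ in this set. Since $|\varphi_{x^{(k)}}(u_k)|\le|u_k|$, it suffices to show that if $\varphi_{x^{(k)}}(u_k)\to s$ along a subsequence, then $s=\varphi_x(u)$. We have $|s|\le|u|<q(x)$. For each $j\ge0$ the charts at $x^{(k)}$ and at $x^{(k)}_{-j}$ converge to those at $x$ and at $x_{-j}$. Hence, along the subsequence,
\[
\psi_{x_{-j}}^{-1}f^{-j}\psi_x(u,s)=\lim_k\,\psi_{x^{(k)}_{-j}}^{-1}f^{-j}\psi_{x^{(k)}}\big(u_k,\varphi_{x^{(k)}}(u_k)\big)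
\]
has norm at most $\lim_kq(x^{(k)}_{-j})=q(x_{-j})$. So $(u,s)$ has its whole backward orbit in boxes, and $s=\varphi_x(u)$ by Proposition~\ref{prop:disks}(2).

\emph{The set $\Omega$.} Fix $0<r<q(x^*)$ and let $X=\{u\in\overline{D(r)}:\psi_{x^*}(u,\varphi_{x^*}(u))\in K^+\}$, a compact set containing $0$. Since $x^*\in Z^u$, Lemma~\ref{lem:local} shows that the component of $0$ in $X$ is $\{0\}$. By (\textbf{Q}) there is a clopen $Y\subset X$ with $0\in Y\subset D(r)$. Let $\Omega=\{u:\operatorname{dist}(u,Y)<\eta\}$, where $0<\eta<\operatorname{dist}(Y,\partial D(r))$ and, if $Y\ne X$, $\eta<\frac12\operatorname{dist}(Y,X\setminus Y)$. Then $\overline\Omega\subset D(r)$. Points of $\partial\Omega$ are at distance $\eta$ from $Y$, so they lie neither in $Y$ nor in $X\setminus Y$. Thus $\partial\Omega\cap X=\emptyset$.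

\emph{Uniformity.} By continuity, $q>r$ near $x^*$ in $\Lambda$. If no pair of a $\delta>0$ and a relatively open neighborhood $\Lambda'$ of $x^*$ in $\Lambda$ had the required property, there would be $x^{(k)}\to x^*$ in $\Lambda$, $u_k\in\partial\Omega$ with $u_k\to u\in\partial\Omega$, and $s_k$ with $s_k-\varphi_{x^{(k)}}(u_k)\to0$ and $\psi_{x^{(k)}}(u_k,s_k)\in K^+$. By continuity of the disks $s_k\to\varphi_{x^*}(u)$. Since $K^+$ is closed, in the limit $\psi_{x^*}(u,\varphi_{x^*}(u))\in K^+$, that is, $u\in X\cap\partial\Omega=\emptyset$, a contradiction. Finally, $\nu(\Lambda')>0$ because $\Lambda'$ is nonempty and relatively open in $\Lambda$.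
\end{proof}

\section{The tubes}\label{sec:tubes}

We pull back the box over $\Omega$ at $x_N\in\Lambda'$ along the orbit of $x$.

\begin{proposition}\label{prop:tube}
Suppose $Z^u$ has positive outer $\nu$-measure. For $\nu$-a.e.\ $x$ there are infinitely many $N\ge1$ for which there is a set $E_N^+\subset K^+\cap P(x)$ such that:
\begin{enumerate}
\item[(1)] $x\in E^+_N$, and $E^+_N$ is compact and relatively open in $K^+\cap P(x)$;
\item[(2)] if $\psi_x(u_0,s_0)\in E_N^+$ and $|u_0|\ge|s_0|$, then $|u_0|\le2c\,\kappa^N$;
\item[(3)] $f^j(E_N^+)\subset P(x_j)$ for $0\le j\le N$.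
\end{enumerate}
\end{proposition}

The set $E_N^+$ is the part of $K^+$ in the tube. Relative openness in $K^+\cap P(x)$ expresses that the tube runs through the whole length of $P(x)$ and that its lateral boundary misses $K^+$. Item (2) expresses that the tube is thin: its points in $K^+$ leave the vertical cone $\{|u|<|s|\}$ only very near $x$.

\begin{proof}
Let $\Lambda',r,\delta,\Omega$ be as in Lemma~\ref{lem:box}. By ergodicity, for $\nu$-a.e.\ $x\in\mathcal R$ we have $x_N\in\Lambda'$ for infinitely many $N$. Take such an $N\ge1$, large enough that $4c\,\kappa^N\le\delta$. For $y\in\mathbb{C}^2$ write $(u_j,s_j)=\psi_{x_j}^{-1}(f^j(y))$, and define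
\[
E^+_N=\{y\in K^+:\ f^j(y)\in P(x_j)\ \text{for}\ 0\le j\le N,\ \ u_N\in\overline\Omega\} .
\]
This set is compact, contains $x$ and satisfies (3). For $y\in E_N^+$ the sequence $(u_j,s_j)$ is an orbit in boxes on $[0,N]$. If $|u_0|\ge|s_0|$, then Lemma~\ref{lem:orbits}(1) gives $|u_0|\le\kappa^N|u_N|\le\kappa^Nq(x_N)\le2c\,\kappa^N$, which is (2).

For relative openness, let $y\in E_N^+$. We show that the conditions defining $E^+_N$ hold strictly at $y$, apart from $y\in K^+\cap P(x)$ itself.

\emph{We have $u_N\in\Omega$.} Since $|u_N|<r<q(x_N)$, the point $(u_N,\varphi_{x_N}(u_N))$ is defined and has its whole backward orbit in boxes. Lemma~\ref{lem:orbits}(2) on $[0,N]$ gives $|s_N-\varphi_{x_N}(u_N)|\le4c\,\kappa^N\le\delta$. As $f^N(y)\in K^+$ and $x_N\in\Lambda'$, Lemma~\ref{lem:box} shows that $u_N\notin\partial\Omega$.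

\emph{We have $f^j(y)\in\operatorname{int}P(x_j)$ for $1\le j\le N$.} By Lemma~\ref{lem:orbits}(1) and $|s_0|\le q(x)$,
\[
|(u_j,s_j)|\le\max\big(\kappa^jq(x),\ \kappa^{N-j}|u_N|\big).
\]
By \eqref{eq:q} and $\kappa<e^{-\varepsilon}$, we have $\kappa^jq(x)<e^{-\varepsilon j}q(x)\le q(x_j)$, because $j\ge1$. Moreover, since $|u_N|<q(x_N)$, we have $\kappa^{N-j}|u_N|<e^{-\varepsilon(N-j)}q(x_N)\le q(x_j)$. So $|(u_j,s_j)|<q(x_j)$.

By continuity, every $y'\in K^+\cap P(x)$ close enough to $y$ satisfies $f^j(y')\in P(x_j)$ for $1\le j\le N$ and $u_N(y')\in\Omega$. Hence $y'\in E_N^+$.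
\end{proof}

By the symmetry of Section~\ref{sec:charts}, if $Z^s$ has positive outer $\nu$-measure, then for $\nu$-a.e.\ $x$ and infinitely many $M$ there is $E_M^-\subset K^-\cap P(x)$, with the same $P(x)$, that contains $x$, is compact and relatively open in $K^-\cap P(x)$, and satisfies
\begin{equation}\label{eq:minus}
\psi_x(u_0,s_0)\in E^-_M,\quad|s_0|\ge|u_0|\ \Longrightarrow\ |s_0|\le2c\,\kappa^M .
\end{equation}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a)$\Rightarrow$(b). For $\nu$-a.e.\ $x$ take $N,M$ arbitrarily large as in Section~\ref{sec:tubes} and put $E=E_N^+\cap E_M^-$. Then $x\in E$, and $E$ is compact and relatively open in $K^+\cap K^-\cap P(x)=K\cap P(x)$. Let $\psi_x(u_0,s_0)\in E$. If $|u_0|\ge|s_0|$, then $|(u_0,s_0)|=|u_0|\le2c\,\kappa^N$ by Proposition~\ref{prop:tube}(2). If $|s_0|\ge|u_0|$, then $|(u_0,s_0)|=|s_0|\le2c\,\kappa^M$ by \eqref{eq:minus}. So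
\[
E\subset\psi_x\big(\{|v|\le2c\,\kappa^{\min(N,M)}\}\big).
\]
When $\min(N,M)$ is large, this lies in $\operatorname{int}P(x)$, and then $E$ is open in $K$. Being compact, $E$ is a clopen neighborhood of $x$ in $K$. Its diameter tends to $0$ as $\min(N,M)\to\infty$.

(b)$\Rightarrow$(c). The component of $x$ in $K$ is contained in every clopen subset of $K$ containing $x$.

(c)$\Rightarrow$(a). As $\nu(\mathcal R)=1$, the set of $x\in\mathcal R$ whose component in $K$ is $\{x\}$ has positive outer measure. For such $x$ let $C$ be the component of $x$ in $K^+\cap W^u(x)$. It is connected in $\mathbb{C}^2$ too, and it lies in $K$ because $W^u(x)\subset K^-$. So $C=\{x\}$ and $x\in Z^u$. In the same way $x\in Z^s$, since $W^s(x)\subset K^+$.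
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $J$ be disconnected. The measure $\mu$ is ergodic and hyperbolic, so by Theorem~\ref{thm:B} it suffices to check (a) for $\nu=\mu$. This is where (\textbf{S}), and with it the hypothesis on $J$, is used.

Suppose $\mu^*(Z^u)=0$. Then $Z^u\subset\mathcal N$ for a Borel set $\mathcal N$ with $\mu(\mathcal N)=0$, and $\mu(\mathcal R\setminus\mathcal N)=1$. A Borel set of full measure has full measure for almost every conditional. So for $\mu$-a.e.\ $p$ the unstable conditional of $\mu$ at $p$ is carried by $\mathcal R\setminus\mathcal N$. Since $T^+|_{W^u(p)}$ is equivalent to this conditional, it gives positive mass to $\mathcal R\setminus\mathcal N$. By (\textbf{S}) we can choose a regular $p$ with this property and a point $x\in W^u(p)\cap(\mathcal R\setminus\mathcal N)$ whose component in $K^+\cap W^u(p)$ is $\{x\}$. By Lemma~\ref{lem:leaf}(2), $W^u(x)=W^u(p)$ with the same leaf topology, so $x\in Z^u\setminus\mathcal N=\emptyset$, a contradiction. Hence $\mu^*(Z^u)>0$. The same argument for $f^{-1}$, with the second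 half of (\textbf{S}), gives $\mu^*(Z^s)>0$.

Thus (b) holds for $\mu$. So for $\mu$-a.e.\ $x$ the component of $x$ in $K$ is $\{x\}$, and since $J\subset K$ the same holds in $J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We first show, for $x\in\mathcal R$, that
\begin{equation}\label{eq:stable}
\overline{W^s_{loc}(x)}=\{y\in P(x):\ f^j(y)\in P(x_j)\ \text{for all}\ j\ge0\} .
\end{equation}
Recall that $W^s_{loc}(x)$ is the $\psi_x$-image of the graph $u=\chi_x(s)$, $|s|<q(x)$. Being $1$-Lipschitz, $\chi_x$ extends continuously to $|s|\le q(x)$, and $\overline{W^s_{loc}(x)}$ is the image of the closed graph. Points of the graph have their whole forward orbit in the closed boxes, hence by continuity so do points of the closed graph. Conversely, let $y$ belong to the right-hand side of \eqref{eq:stable}, and let $y'$ be the point of $\overline{W^s_{loc}(x)}$ with the same $s$-coordinate. Both have their forward orbit in boxes. By Lemma~\ref{lem:orbits}(2) for $f^{-1}$, applied on the times $0,\dots,n$, their coordinates differ by at most $4c\,\kappa^n$ for every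 $n$, so $y=y'$.

Now let $x\in\mathcal R$ be as in Proposition~\ref{prop:tube} and let $C$ be the component of $x$ in $K^+\cap P(x)$. The closed disk $\overline{W^s_{loc}(x)}$ is connected and contains $x$. By \eqref{eq:stable} its points have bounded forward orbits, so it lies in $K^+\cap P(x)$. Hence $\overline{W^s_{loc}(x)}\subset C$. On the other hand, by Proposition~\ref{prop:tube}(1), $E_N^+$ is clopen in $K^+\cap P(x)$ and contains $x$, so $C\subset E^+_N$ for infinitely many $N$. By Proposition~\ref{prop:tube}(3), $f^j(C)\subset P(x_j)$ for all $j\ge0$, so $C\subset\overline{W^s_{loc}(x)}$ by \eqref{eq:stable}. The second assertion is the first one for $f^{-1}$.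
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor}]
If $J$ is disconnected, Theorem~\ref{thm:A} applies. For the converse, recall that an ergodic measure with an atom is carried by a periodic orbit and has entropy $0$. Since $\mu$ has entropy $\log d>0$, it has no atoms. In particular $J\supset\operatorname{supp}\mu$ is not a point. So if $J$ is connected, its only component is $J$ itself, which is not a point. This proves the equivalence.

Let $J$ be disconnected. By Theorem~\ref{thm:A}, the set of points that are components of $K$ has complement contained in a $\mu$-null set. It is uncountable because $\mu$ has no atoms. It meets $\operatorname{supp}\mu\cap U$ for every open set $U$ of positive $\mu$-measure, so it is dense in $\operatorname{supp}\mu$.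
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS3}
Bedford and Smillie,
\emph{Polynomial diffeomorphisms of $\mathbb{C}^2$ III},
Math. Ann., 1992.

\bibitem{Duj}
Romain Dujardin,
\emph{Some remarks on the connectivity of Julia sets for 2-dimensional diffeomorphisms},
arXiv:math/0412162 (2004).

\end{thebibliography}

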